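\title{Set mappings without large free sets under Martin's axiom}

\begin{abstract}
A function $f\colon\kappa\to\mathcal P(\kappa)$ is $\theta$-reasonable if any $\theta$ of its values have finite intersection and any $\omega$ of its values have intersection of size less than $\theta$. Under Martin's axiom, every $\omega_1$-reasonable function on a regular uncountable $\kappa<2^{\aleph_0}$ has a free set of size $\kappa$. We show that $\omega_1$-reasonable cannot be weakened to $\kappa$-reasonable: it is consistent that Martin's axiom holds, $2^{\aleph_0}=\aleph_3$, and some $\omega_2$-reasonable function on $\omega_2$ has no free set of size $\omega_2$. For $3\le n<\omega$ the failure can occur, together with $2^{\aleph_0}=\aleph_n$, at every regular $\kappa$ with $\aleph_1<\kappa<2^{\aleph_0}$ at once. The counterexamples are graphs added by a forcing with property K, and they survive every further ccc forcing.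
\end{abstract}

\section{Free sets and intersection properties}\label{sec:intro}

Let $\kappa$ be an infinite cardinal and $f\colon\kappa\to\mathcal P(\kappa)$. A set $A\subseteq\kappa$ is \emph{free} for $f$ if $x\notin f(y)$ for all distinct $x,y\in A$. If we think of $f(y)$ as the set of points that $y$ forbids, then a large free set is hard to find when many points forbid the same many points. This is what the following property measures. For cardinals $\lambda,\mu$, the function $f$ satisfies $C(\lambda,\mu)$ if
\[
\Bigl|\bigcap\{f(x):x\in T\}\Bigr|<\mu\qquad\text{for every }T\subseteq\kappa\text{ of size }\lambda .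
\]
Equivalently, there is no \emph{$\lambda\times\mu$ rectangle}: no pair of sets $T,U$ with $|T|=\lambda$, $|U|=\mu$ and $U\subseteq f(x)$ for all $x\in T$.

\begin{example}\label{ex:two}
Let $\kappa$ be regular and uncountable. The function $f_0(x)=\{y:y<x\}$ has no free set with two elements. It satisfies $C(\omega,\kappa)$, since the intersection over $T$ is the ordinal $\min T$, and it fails $C(\kappa,\omega)$ at $T=\kappa\setminus\omega$. The function $f_1(x)=\{y<\kappa:y>x\}$ has no free set with two elements either. It satisfies $C(\kappa,\omega)$, since the intersection over an unbounded $T$ is empty, and it fails $C(\omega,\kappa)$ at $T=\omega$.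
\end{example}

So a theorem that produces free sets from such hypotheses has to forbid rectangles of both shapes. For an uncountable cardinal $\theta$, call $f\colon\kappa\to\mathcal P(\kappa)$ \emph{$\theta$-reasonable} if it satisfies both $C(\theta,\omega)$ and $C(\omega,\theta)$. A $\kappa\times\omega$ rectangle contains an $\omega_1\times\omega$ rectangle, and likewise for the other shape, so every $\omega_1$-reasonable function on an uncountable $\kappa$ is $\kappa$-reasonable. Our starting point is the following known result; MA denotes Martin's axiom, recalled in Section~\ref{sec:prelim}.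

\begin{theorem}\label{thm:A}
Assume \textup{MA} and $2^{\aleph_0}>\aleph_1$. If $\kappa$ is regular, $\aleph_0<\kappa<2^{\aleph_0}$, and $f\colon\kappa\to\mathcal P(\kappa)$ is $\omega_1$-reasonable, then $f$ has a free set of size $\kappa$.
\end{theorem}

The functions of Example~\ref{ex:two} are already excluded by $\kappa$-reasonability, so it is natural to ask whether this weaker hypothesis suffices. The question, posed by Garti \cite{Garti}, is whether MA and $2^{\aleph_0}>\aleph_1$ imply the statement
\begin{quote}
$(\ast)$\quad for every regular $\kappa$ with $\aleph_0<\kappa<2^{\aleph_0}$, every $\kappa$-reasonable $f\colon\kappa\to\mathcal P(\kappa)$ has a free set of size $\kappa$.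
\end{quote}

There is a reason to expect a positive answer. Let $\kappa\ge\omega_2$, split $\kappa$ into blocks of size $\omega_1$, and let $f(x)$ be the block of $x$ without $x$. This $f$ is $\kappa$-reasonable and not $\omega_1$-reasonable, and one point from each block gives a free set of size $\kappa$. In general one could hope to thin out in the same way: find $H\subseteq\kappa$ of size $\kappa$ on which $x\mapsto f(x)\cap H$ is $\omega_1$-reasonable, and apply Theorem~\ref{thm:A} on $H$. A counterexample to $(\ast)$ must therefore have an $\omega_1\times\omega$ or an $\omega\times\omega_1$ rectangle inside \emph{every} subset of size $\kappa$, and yet no $\kappa\times\omega$ or $\omega\times\kappa$ rectangle at all. We show that this is consistent with MA.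

\begin{theorem}\label{thm:main}
If \textup{ZFC} is consistent, then so is \textup{ZFC} $+$ \textup{MA} $+$ $2^{\aleph_0}=\aleph_3$ $+$ ``there is an $\omega_2$-reasonable $f\colon\omega_2\to\mathcal P(\omega_2)$ with no free set of size $\omega_2$''.
\end{theorem}

\begin{corollary}\label{cor:indep}
If \textup{ZFC} is consistent, then $(\ast)$ is independent of \textup{ZFC} $+$ \textup{MA} $+$ $2^{\aleph_0}>\aleph_1$.
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:main}, $(\ast)$ can fail. By the Solovay--Tennenbaum theorem (fact (B6) below), MA together with $2^{\aleph_0}=\aleph_2$ is consistent. In such a model the only regular $\kappa$ with $\aleph_0<\kappa<2^{\aleph_0}$ is $\omega_1$, and $(\ast)$ is Theorem~\ref{thm:A}.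
\end{proof}

The failure is not special to $\omega_2$.

\begin{theorem}\label{thm:many}
Assume \textup{GCH} and let $\theta\ge\omega_3$ be regular. There is a cofinality-preserving forcing extension satisfying \textup{MA} and $2^{\aleph_0}=\theta$ in which, for every $\kappa=\lambda^+<\theta$ with $\mathrm{cf}(\lambda)>\omega$, there is a $\kappa$-reasonable $f\colon\kappa\to\mathcal P(\kappa)$ with no free set of size $\kappa$. In particular, for $3\le n<\omega$ it is consistent that \textup{MA} holds, $2^{\aleph_0}=\aleph_n$, and such an $f$ exists on every regular $\kappa$ with $\aleph_1<\kappa<2^{\aleph_0}$.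
\end{theorem}

We do not settle whether MA together with $2^{\aleph_0}>\aleph_2$ is consistent with a positive answer at some $\kappa\ge\aleph_2$, and we do not treat $\kappa$ that are weakly inaccessible or successors of cardinals of cofinality $\omega$.

The proof has a forcing part and a combinatorial part. Sections~\ref{sec:poset} and \ref{sec:frames} isolate a combinatorial object, a \emph{$\kappa$-frame}, and show that a frame yields a forcing that adds a counterexample which no ccc forcing destroys; MA can then be forced on top of it. Sections~\ref{sec:fans}--\ref{sec:many} construct frames from families of functions in $2^{\omega_1}$. Theorem~\ref{thm:main} is the case $\theta=\omega_3$ of Theorem~\ref{thm:many}, but we prove it separately in Section~\ref{sec:omega2}, because for $\kappa=\omega_2$ a frame exists under GCH and its verification takes a few lines.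

\section{Preliminaries}\label{sec:prelim}

For a set $X$ and a cardinal $\mu$, $[X]^\mu$ is the set of subsets of $X$ of size $\mu$; $[X]^{<\omega}$ and $[X]^{\le\omega}$ have the obvious meaning. \emph{Countable} means finite or countably infinite.

All our counterexamples are symmetric: $f(x)$ is the set of neighbors of $x$ in a graph on $\kappa$ (without loops). Then free means independent. A \emph{$K_{\omega,\kappa}$} in the graph is a pair $A\in[\kappa]^\omega$, $B\in[\kappa]^\kappa$ such that every element of $A$ is adjacent to every element of $B$.

\begin{lemma}\label{lem:graph}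
If $f(x)$ is the set of neighbors of $x$ in a graph on an uncountable cardinal $\kappa$, then $f$ is $\kappa$-reasonable if and only if the graph contains no $K_{\omega,\kappa}$.
\end{lemma}

\begin{proof}
A $K_{\omega,\kappa}$ given by $(A,B)$ is an $\omega\times\kappa$ rectangle with $T=A$, $U=B$, and conversely. Since adjacency is symmetric, exchanging $T$ and $U$ turns $\omega\times\kappa$ rectangles into $\kappa\times\omega$ rectangles and back.
\end{proof}

A \emph{poset} is a set with a reflexive and transitive relation $\le$, and $q\le p$ means that $q$ is the stronger condition. Conditions $p,q$ are \emph{compatible}, $p\parallel q$, if they have a common extension, and otherwise $p\perp q$. A set of conditions is \emph{dense} if every condition has an extension in it, and \emph{predense} if every condition is compatible with one of its members. A poset is \emph{ccc} if every set of pairwise incompatible conditions (antichain) is countable. It has \emph{property K} if every uncountable set of conditions has an uncountable pairwise compatible subset; this implies ccc. \emph{Martin's axiom} says that for every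 ccc poset and every family of fewer than $2^{\aleph_0}$ dense sets there is a filter meeting all of them. We use the following standard facts.

\begin{itemize}
\item[(B1)] If $R$ is ccc and $(q_i:i\in I)$ is a family in $R$ with $I$ uncountable, then $q_i\parallel q_j$ for some $i\ne j$. (Either a condition repeats, or the family is an uncountable set and so not an antichain.)
\item[(B2)] \emph{$\Delta$-system lemma.} Let $\kappa$ be regular and uncountable and let $(a_i:i<\kappa)$ be finite sets, or countable sets if $\nu^\omega<\kappa$ for all $\nu<\kappa$. There are $Z\in[\kappa]^\kappa$ and a set $\rho$, the \emph{root}, with $a_i\cap a_j=\rho$ for distinct $i,j\in Z$. The sets $a_i\setminus\rho$ are then pairwise disjoint, so a countable set meets only countably many of them.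
\item[(B3)] A ccc poset preserves cofinalities and cardinals. If it is ccc and $q$ forces that $\dot A$ is a countable set of ordinals, then $q\Vdash\dot A\subseteq C$ for some countable $C$ in the ground model.
\item[(B4)] If $\dot Q$ is a $P$-name for a poset, then $P*\dot Q$ consists of pairs $(p,\dot c)$, and $(p',\dot c')\le(p,\dot c)$ if and only if $p'\le p$ and $p'\Vdash\dot c'\le\dot c$. If $P$ is ccc and forces that $\dot Q$ is ccc, then $P*\dot Q$ is ccc.
\item[(B5)] \emph{Nice names.} If $P$ is infinite, all its antichains have size at most $\mu\ge\omega$, and $\nu\ge\omega$, then $P$ forces that $2^\nu$ is at most the ground model value of $|P|^{\mu\cdot\nu}$.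
\item[(B6)] \emph{Solovay--Tennenbaum} \cite[Ch.~VIII, Thm.~6.3]{Kunen}. If $\theta>\omega_1$ is regular and $2^{<\theta}=\theta$, then some ccc poset forces MA and $2^{\aleph_0}=\theta$.
\item[(B7)] A finite-support product of posets with largest elements and property K has property K. (Thin an uncountable set so that the supports form a $\Delta$-system, then thin once for each of the finitely many coordinates in the root.)
\end{itemize}

\section{Cliques and promises}\label{sec:poset}

\subsection*{The difficulty}
It is easy to add a graph on $\kappa$ with no uncountable independent set. Force with finite partial functions from $[\kappa]^2$ to $2$. If $p$ forces that $\dot H$ is uncountable, choose $p_i\le p$ and distinct $\alpha_i$ $(i<\omega_1)$ with $p_i\Vdash\alpha_i\in\dot H$, and finite sets $u_i\ni\alpha_i$ with $\mathrm{dom}(p_i)\subseteq[u_i]^2$. By (B2) there are $i\ne j$ such that $\alpha_i,\alpha_j\notin u_i\cap u_j$ and $p_i,p_j$ agree on $[u_i\cap u_j]^2$. Then $p_i\cup p_j$ is a condition that leaves $\{\alpha_i,\alpha_j\}$ undecided, and we extend it by making this pair an edge.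

This argument \emph{chooses} a common extension. After the graph has been added by a poset $P$ we still have to force MA, and a candidate free set is then named in $R=P*\dot Q$ for an unknown $\dot Q$. About conditions $q_i=(p_i,\dot c_i)$ we know only (B1): two of them have \emph{some} common extension. So $P$ must be designed so that every common extension does what we need. Two devices achieve this.

\emph{Cliques.} Edges come from labeled cliques: a condition assigns to finitely many labels $k$ finite sets $t(k)$, and two points are adjacent if they lie in the same $t(k)$. Given $\omega_1$ conditions $q_i\Vdash\alpha_i\in\dot H$, take a label $k$ that none of them uses and strengthen each $p_i$ separately by setting $t(k)=\{\alpha_i\}$. Any common extension of two strengthened conditions has $\alpha_i,\alpha_j\in t(k)$.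

\emph{Promises.} To destroy a $K_{\omega,\kappa}$ named by $(\dot A,\dot B)$, cover $\dot A$ by a countable ground model set $C$ and take $q_i\Vdash\beta_i\in\dot B$. Suppose that the order of $P$ contains the promise: once $\beta_i$ and $\beta_j$ are both mentioned by a condition, no new point of $C$ becomes a common neighbor of them. Then any common extension of $q_i,q_j$ that mentions both points leaves them only finitely many common neighbors in $C$.

The devices conflict, since a growing clique creates common neighbors. We therefore restrict both: cliques grow only inside members of a family $\mathcal J$, only pairs from a set $\mathcal A$ carry a promise, and the promise of $\{\beta,\beta'\}$ concerns only points of a set $F(\beta,\beta')$.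

\subsection*{The poset}
Let $\mathcal A\subseteq[\kappa]^2$, $F\colon\mathcal A\to\mathcal P(\kappa)$ and $\mathcal J\subseteq\mathcal P(\kappa)$; we write $F(\beta,\beta')$ for $F(\{\beta,\beta'\})$. A \emph{label} is an element of $\mathcal J\times\kappa$. The second coordinate gives each $J\in\mathcal J$ a supply of $\kappa$ labels, so that an unused one is available.

\begin{definition}\label{def:P}
A condition of $P=P(\mathcal A,F,\mathcal J)$ is a triple $p=(u_p,w_p,t_p)$, where $u_p\in[\kappa]^{<\omega}$, $w_p$ is a finite set of labels, and $t_p$ is a function on $w_p$ with $t_p(J,\zeta)\subseteq J\cap u_p$. Its set of edges is $E_p=\bigcup_{k\in w_p}[t_p(k)]^2$. Put $q\le p$ if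
\begin{itemize}
\item[(1)] $u_p\subseteq u_q$, $w_p\subseteq w_q$, and $t_p(k)\subseteq t_q(k)$ for $k\in w_p$;
\item[(2)] $E_q\cap[u_p]^2=E_p$;
\item[(3)] if $\{\beta,\beta'\}\in\mathcal A\cap[u_p]^2$ and $\alpha\in F(\beta,\beta')\cap(u_q\setminus u_p)$, then $\{\alpha,\beta\}$ and $\{\alpha,\beta'\}$ are not both in $E_q$.
\end{itemize}
\end{definition}

Clause (3) is the promise. It restricts extensions, not conditions: inside $u_p$ the points $\beta,\beta'$ may have common neighbors in $F(\beta,\beta')$. Clause (2) is what makes the promise binding. Without it one could add $\alpha$ as an isolated point in one step and join it to $\beta$ and $\beta'$ in the next, and the relation would not be transitive.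

\begin{lemma}\label{lem:basic}
The relation $\le$ is reflexive and transitive, with largest element $(\emptyset,\emptyset,\emptyset)$. Moreover, for every $p\in P$:
\begin{itemize}
\item[(a)] if $\beta<\kappa$, then $(u_p\cup\{\beta\},w_p,t_p)\le p$;
\item[(b)] if $k=(J,\zeta)\notin w_p$ and $\alpha\in J$, then $(u_p\cup\{\alpha\},\,w_p\cup\{k\},\,t_p\cup\{(k,\{\alpha\})\})\le p$.
\end{itemize}
\end{lemma}

\begin{proof}
Reflexivity and the claim on the largest element hold because (3) is vacuous in both cases. Let $r\le q\le p$. Clause (1) passes to $r\le p$ directly, and $E_r\cap[u_p]^2=E_r\cap[u_q]^2\cap[u_p]^2=E_q\cap[u_p]^2=E_p$ gives (2). For (3), let $\{\beta,\beta'\}\in\mathcal A\cap[u_p]^2$ and $\alpha\in F(\beta,\beta')\cap(u_r\setminus u_p)$, and suppose $\{\alpha,\beta\},\{\alpha,\beta'\}\in E_r$. If $\alpha\notin u_q$, this contradicts (3) for $r\le q$. If $\alpha\in u_q$, both edges lie in $E_r\cap[u_q]^2=E_q$, which contradicts (3) for $q\le p$. In (a) and (b) the new condition has the same edges as $p$, so (2) holds, and the added point, if it is new, is isolated, so (3) holds.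
\end{proof}

\section{Frames}\label{sec:frames}

\subsection*{Three ways to lose the ccc}
For arbitrary data, $P(\mathcal A,F,\mathcal J)$ need not be ccc. The smallest examples show which hypotheses to impose. Let $i$ range over $\omega_1$. Let the points $\beta,\beta',\alpha_i,\beta_i,\beta'_i$ be pairwise distinct, and likewise the labels $k=(J,\zeta)$, $k'=(J',\zeta')$, $k_i$, $k'_i$. Suppose that conditions $p_i$ of one of the following forms exist, where $u_{p_i}$ consists of the three points named in $t_{p_i}$ (see Figure~\ref{fig:three}):
\begin{itemize}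
\item[(a)] $t_{p_i}(k_i)=\{\alpha_i,\beta\}$, $t_{p_i}(k'_i)=\{\alpha_i,\beta'\}$, and $\{\beta,\beta'\}\in\mathcal A$;
\item[(b)] $t_{p_i}(k_i)=\{\alpha_i,\beta\}$, $t_{p_i}(k')=\{\alpha_i,\beta'_i\}$, and $\{\beta,\beta'_i\}\in\mathcal A$;
\item[(c)] $t_{p_i}(k)=\{\alpha_i,\beta_i\}$, $t_{p_i}(k')=\{\alpha_i,\beta'_i\}$, and $\{\beta_i,\beta'_i\}\in\mathcal A$.
\end{itemize}
Let $q$ satisfy clause (1) over both $p_i$ and $p_j$. In each case $\alpha_j\notin u_{p_i}$, and in $E_q$ the point $\alpha_j$ is adjacent to both members of the displayed $\mathcal A$-pair of $p_i$: in (b), for instance, $\alpha_j,\beta\in t_q(k_j)$ and $\alpha_j,\beta'_i\in t_q(k')$. So if $\alpha_j$ belongs to the $F$-value of the $\mathcal A$-pair of $p_i$ whenever $j<i$, then the $p_i$ form an uncountable antichain.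

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,font=\small]
\begin{scope}
\draw[gray,rounded corners] (-0.2,-0.65) rectangle (2.6,0.25);
\draw (0,1.6)--(0.5,0) (0,1.6)--(1.9,0);
\draw[very thick] (2.4,1.6)--(0.5,0) (2.4,1.6)--(1.9,0);
\draw[dotted,thick] (0.5,0)--(1.9,0);
\fill (0.5,0) circle (2pt) node[below]{$\beta$} (1.9,0) circle (2pt) node[below]{$\beta'$}
 (0,1.6) circle (2pt) node[above]{$\alpha_i$} (2.4,1.6) circle (2pt) node[above]{$\alpha_j$};
\node at (1.2,-1.05) {(a)};
\end{scope}
\begin{scope}[xshift=4.3cm]
\draw[gray,rounded corners] (-0.2,-0.65) rectangle (2.6,0.25);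
\draw (0,1.2)--(1.2,0) (0,1.2)--(0.4,2.3) (2.4,1.2)--(2.0,2.3);
\draw[very thick] (2.4,1.2)--(1.2,0);
\draw[very thick,dashed] (2.4,1.2)--(0.4,2.3);
\draw[dotted,thick] (1.2,0)--(0.4,2.3);
\fill (1.2,0) circle (2pt) node[below]{$\beta$} (0,1.2) circle (2pt) node[left]{$\alpha_i$}
 (0.4,2.3) circle (2pt) node[above]{$\beta'_i$} (2.4,1.2) circle (2pt) node[right]{$\alpha_j$}
 (2.0,2.3) circle (2pt) node[above]{$\beta'_j$};
\node at (1.2,-1.05) {(b)};
\end{scope}
\begin{scope}[xshift=8.6cm]
\draw[gray,rounded corners] (-0.2,-0.65) rectangle (2.6,0.25);
\draw (0,1.55)--(0.6,0.8) (0,1.55)--(0.6,2.3) (1.8,1.55)--(2.4,0.8) (1.8,1.55)--(2.4,2.3);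
\draw[very thick,dashed] (1.8,1.55)--(0.6,0.8) (1.8,1.55)--(0.6,2.3);
\draw[dotted,thick] (0.6,0.8)--(0.6,2.3);
\fill (0,1.55) circle (2pt) node[left]{$\alpha_i$} (0.6,0.8) circle (2pt) node[left]{$\beta_i$}
 (0.6,2.3) circle (2pt) node[above]{$\beta'_i$} (1.8,1.55) circle (2pt) node[right]{$\alpha_j$}
 (2.4,0.8) circle (2pt) node[right]{$\beta_j$} (2.4,2.3) circle (2pt) node[above]{$\beta'_j$};
\node at (1.2,-1.05) {(c)};
\end{scope}
\end{tikzpicture}
\caption{Three ways in which a common extension of conditions $p_i$ (left) and $p_j$ (right) makes $\alpha_j$ a new common neighbor of a pair that carries a promise in $p_i$. The box holds the points shared by both conditions, and the dotted segment is the pair. Solid segments are edges of $p_i$ or $p_j$; dashed segments are edges that arise because both conditions use the same label (other such edges are omitted). The two thick edges break the promise if $\alpha_j$ lies in the $F$-value of the pair.}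
\label{fig:three}
\end{figure}

In (a) the pair is fixed, and it suffices to make $F(\beta,\beta')$ countable. In (b) and (c) the pair moves with $i$ and the set $\{\alpha_j:j<i\}$ is countable, so this does not help; nor can we keep $F$ small in some other sense, since the promises have to catch arbitrary countable sets $C$. We must exclude the configurations themselves. In (c), if $J=J'$ then $J$ contains a pair from $\mathcal A$, and if $J\neq J'$ then $J\cap J'$ contains all $\alpha_i$ and is uncountable; we forbid both. In (b), once members of $\mathcal J$ contain no pair from $\mathcal A$, we have $\{\alpha_i,\beta\}\notin\mathcal A$, so $J'$ contains uncountably many points that form an $\mathcal A$-pair with $\beta$ and uncountably many that do not; we forbid this too. These requirements are (F1) and (F2) below, while (F3) and (F4) say that $\mathcal J$, $\mathcal A$ and $F$ are rich enough for the two devices to work. Write $\mathcal A(\beta)=\{x:\{x,\beta\}\in\mathcal A\}$.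

\begin{definition}\label{def:frame}
Let $\kappa>\omega_1$ be regular. A \emph{$\kappa$-frame} is a triple $(\mathcal A,F,\mathcal J)$ with $\mathcal A\subseteq[\kappa]^2$, $F\colon\mathcal A\to[\kappa]^{\le\omega}$ and $\mathcal J\subseteq[\kappa]^{\omega_1}$ such that:
\begin{itemize}
\item[(F1)] for $J\in\mathcal J$, $[J]^2\cap\mathcal A=\emptyset$, and for every $\beta<\kappa$ one of the sets $J\cap\mathcal A(\beta)$, $J\setminus\mathcal A(\beta)$ is countable; call it $N(\beta,J)$;
\item[(F2)] distinct members of $\mathcal J$ have countable intersection;
\item[(F3)] every $H\in[\kappa]^\kappa$ has uncountable intersection with some $J\in\mathcal J$;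
\item[(F4)] for every ccc poset $R$, all $q_i\in R$ and distinct $\beta_i<\kappa$ $(i<\kappa)$, and every $C\in[\kappa]^\omega$, there are $i\ne j$ with $q_i\parallel q_j$, $\{\beta_i,\beta_j\}\in\mathcal A$ and $C\subseteq F(\beta_i,\beta_j)$.
\end{itemize}
\end{definition}

As $J$ is uncountable, only one of the two sets in (F1) is countable, so $N(\beta,J)$ is well defined.

\begin{remark}\label{rem:omega1}
The axioms pull $\mathcal A$ in opposite directions: by (F1) and (F3) every set of size $\kappa$ has an uncountable subset with no pair in $\mathcal A$, while by (F4), applied to the one-element poset, every set of size $\kappa$ contains a pair in $\mathcal A$. For $\kappa=\omega_1$ these two demands contradict each other, as they should in view of Theorem~\ref{thm:A}. The construction lives in the gap between $\omega_1$ and $\kappa$.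
\end{remark}

\subsection*{Property K}
The next lemma says that there are no obstacles other than the three above. It uses (F1), (F2) and the countability of the values of $F$.

\begin{lemma}\label{lem:K}
If $(\mathcal A,F,\mathcal J)$ is a $\kappa$-frame, then $P(\mathcal A,F,\mathcal J)$ has property K.
\end{lemma}

\begin{proof}
Let uncountably many conditions be given. By (B2) and the pigeonhole principle, thin them to a family $(p_i:i<\omega_1)$, $p_i=(u_i,w_i,t_i)$, such that the $u_i$ form a $\Delta$-system with root $r$, the $w_i$ form a $\Delta$-system with root $v$, and $E_{p_i}\cap[r]^2$ and $t_i(k)\cap r$ for $k\in v$ do not depend on $i$. Let $N$ be the union of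
\begin{itemize}
\item the sets $F(\beta,\beta')$ for $\{\beta,\beta'\}\in\mathcal A\cap[r]^2$,
\item the sets $N(\beta,J)$ for $\beta\in r$ and $(J,\zeta)\in v$,
\item the sets $J\cap J'$ for $(J,\zeta),(J',\zeta')\in v$ with $J\ne J'$.
\end{itemize}
This is a finite union of countable sets. The sets $u_i\setminus r$ are pairwise disjoint, so after discarding countably many $i$ we have $(u_i\setminus r)\cap N=\emptyset$ for all $i$.

Let $p=p_i$ and $p'=p_j$ with $i\ne j$. Define $q$ by $u_q=u_p\cup u_{p'}$, $w_q=w_p\cup w_{p'}$ and $t_q(k)=t_p(k)\cup t_{p'}(k)$, where an undefined term is read as $\emptyset$. Then $q$ is a condition satisfying clause (1) over $p$ and $p'$. By symmetry it suffices to check (2) and (3) for $q\le p$.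

\emph{Clause (2).} We have $E_p\subseteq E_q$ by (1). Let $x,y\in u_p$ be distinct with $x,y\in t_q(k)$. If $k\notin w_{p'}$, then $t_q(k)=t_p(k)$ and $\{x,y\}\in E_p$. If $k\in v$, then any of $x,y$ that lies in $t_{p'}(k)$ lies in $u_p\cap u_{p'}=r$, hence in $t_{p'}(k)\cap r=t_p(k)\cap r$; so $x,y\in t_p(k)$ again. If $k\in w_{p'}\setminus w_p$, then $x,y\in t_{p'}(k)\cap u_p\subseteq r$, and $\{x,y\}\in E_{p'}\cap[r]^2=E_p\cap[r]^2$.

\emph{Clause (3).} Suppose that $\{\beta,\beta'\}\in\mathcal A\cap[u_p]^2$, $\alpha\in F(\beta,\beta')\cap(u_q\setminus u_p)$, and $\alpha,\beta\in t_q(k)$, $\alpha,\beta'\in t_q(k')$ with $k=(J,\zeta)$, $k'=(J',\zeta')$. Thus $\alpha,\beta\in J$ and $\alpha,\beta'\in J'$. Since $\alpha\in u_{p'}\setminus r$, we have $\alpha\notin N$. Since $\alpha\notin u_p$, we have $\alpha\in t_{p'}(k)\cap t_{p'}(k')$, so $k,k'\in w_{p'}$. If $\beta\notin r$, then $\beta\notin u_{p'}$, so $\beta\in t_p(k)$ and $k\in w_p\cap w_{p'}=v$. In the same way $\beta'\notin r$ implies $k'\in v$. There are three cases, as in Figure~\ref{fig:three}.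

(a) $\beta,\beta'\in r$. Then $\alpha\in F(\beta,\beta')\subseteq N$, a contradiction.

(b) Exactly one of $\beta,\beta'$ is in $r$; the roles are symmetric, so let $\beta\in r$, $\beta'\notin r$. Then $k'\in v$, so $N(\beta,J')\subseteq N$, and neither $\alpha$ nor $\beta'\in u_p\setminus r$ is in $N(\beta,J')$. As $\beta'\in J'\cap\mathcal A(\beta)$, the set $N(\beta,J')$ is not $J'\cap\mathcal A(\beta)$, so it is $J'\setminus\mathcal A(\beta)$. Now $\alpha\in J'\setminus N(\beta,J')$ gives $\{\alpha,\beta\}\in\mathcal A$. But $\alpha,\beta\in J$, contrary to $[J]^2\cap\mathcal A=\emptyset$.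

(c) $\beta,\beta'\notin r$. Then $k,k'\in v$. If $J\ne J'$, then $\alpha\in J\cap J'\subseteq N$. If $J=J'$, then $\{\beta,\beta'\}\in[J]^2\cap\mathcal A$. Both are impossible.
\end{proof}

\subsection*{The generic graph}
We shall use $P$ as the first step of an iteration and as a factor of a product. To cover both, call a map $\pi\colon R\to P$ between posets a \emph{projection} if it preserves $\le$ and for all $q\in R$ and $p\le\pi(q)$ there is $q'\le q$ with $\pi(q')\le p$. The map $(p,\dot c)\mapsto p$ from $P*\dot Q$ to $P$ is a projection: if $p'\le p$, then $(p',\dot c)\le(p,\dot c)$.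

\begin{theorem}\label{thm:pres}
Let $(\mathcal A,F,\mathcal J)$ be a $\kappa$-frame in a ground model $V_0$, let $P=P(\mathcal A,F,\mathcal J)$, let $R$ be a ccc poset and $\pi\colon R\to P$ a projection. Let $G$ be $R$-generic over $V_0$. In $V_0[G]$ let $x\sim y$ if $\{x,y\}\in E_{\pi(q)}$ for some $q\in G$, and let $f(x)=\{y:y\sim x\}$. Then in $V_0[G]$ the function $f$ is $\kappa$-reasonable and has no free set of size $\kappa$.
\end{theorem}

\begin{proof}
By (B3), $\kappa$ stays a regular cardinal, so a name for an element of $[\kappa]^\kappa$ is a name for an unbounded subset of $\kappa$.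

\emph{No free set of size $\kappa$.} Suppose $q_*$ forces that $\dot H\in[\kappa]^\kappa$ is free. By recursion on $i<\kappa$ choose $q_i\le q_*$ and strictly increasing $\alpha_i$ with $q_i\Vdash\alpha_i\in\dot H$. By (F3) applied to $\{\alpha_i:i<\kappa\}$ there are $J\in\mathcal J$ and $I\in[\kappa]^{\omega_1}$ with $\alpha_i\in J$ for $i\in I$. The conditions $\pi(q_i)$, $i\in I$, use at most $\omega_1<\kappa$ labels, so there is $\zeta<\kappa$ such that none of them uses $k=(J,\zeta)$. By Lemma~\ref{lem:basic}(b) there is $p_i^+\le\pi(q_i)$ with $t_{p_i^+}(k)=\{\alpha_i\}$; take $q_i^+\le q_i$ with $\pi(q_i^+)\le p_i^+$. By (B1) there are $i\ne j$ in $I$ and $q\le q_i^+,q_j^+$. Then $\alpha_i,\alpha_j\in t_{\pi(q)}(k)$, so $q$ forces $\alpha_i\sim\alpha_j$ and $\alpha_i,\alpha_j\in\dot H$, a contradiction.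

\emph{No $K_{\omega,\kappa}$.} Suppose $q_*$ forces that $(\dot A,\dot B)$ is a $K_{\omega,\kappa}$. By (B3) there is $C\in[\kappa]^\omega$ in $V_0$ with $q_*\Vdash\dot A\subseteq C$. Choose $q_i\le q_*$ and distinct $\beta_i$ $(i<\kappa)$ with $q_i\Vdash\beta_i\in\dot B$. By (F4) there are $i\ne j$ and $q\le q_i,q_j$ with $\{\beta_i,\beta_j\}\in\mathcal A$ and $C\subseteq F(\beta_i,\beta_j)$. By Lemma~\ref{lem:basic}(a) and the projection property we may extend $q$ so that $p=\pi(q)$ has $\beta_i,\beta_j\in u_p$. Let $G\ni q$ be generic and let $\alpha\in A=\dot A^G$. Then $\alpha\in F(\beta_i,\beta_j)$, $\alpha\sim\beta_i$ and $\alpha\sim\beta_j$. Take $q'\in G$ below $q$ and below two members of $G$ that witness these adjacencies, and let $p'=\pi(q')$. Then $p'\le p$, and $\{\alpha,\beta_i\},\{\alpha,\beta_j\}\in E_{p'}$ by clause (1). Clause (3) for $p'\le p$ gives $\alpha\in u_p$. So the infinite set $A$ is contained in the finite set $u_p$, a contradiction. Lemma~\ref{lem:graph} finishes the proof.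
\end{proof}

\begin{corollary}\label{cor:indestr}
Let $P$ be the poset of a $\kappa$-frame in $V_0$, let $G_P$ be $P$-generic, and let $f$ be given by the graph with edge set $\bigcup_{p\in G_P}E_p$. Then $f$ is $\kappa$-reasonable and has no free set of size $\kappa$ in every ccc forcing extension of $V_0[G_P]$.
\end{corollary}

\begin{proof}
If $P$ forces that $\dot Q$ is ccc, then $R=P*\dot Q$ is ccc by Lemma~\ref{lem:K} and (B4), and $\pi(p,\dot c)=p$ maps an $R$-generic filter onto the $P$-generic filter that it induces. Apply Theorem~\ref{thm:pres}.
\end{proof}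

\begin{remark}\label{rem:clique}
The graph of Theorem~\ref{thm:pres} has an uncountable clique, so $f$ is not $\omega_1$-reasonable and there is no conflict with Theorem~\ref{thm:A}. Indeed, given $q\in R$, take a label $k=(J,\zeta)\notin w_{\pi(q)}$ and, as above, conditions $q_\alpha\le q$ with $\alpha\in t_{\pi(q_\alpha)}(k)$ for $\alpha\in J$. The set $\{\alpha\in J:q_\alpha\in G\}$ is a clique. If $q$ forced it to be countable, it would be covered by a countable $C\in V_0$ by (B3), which $q_\alpha$ contradicts for $\alpha\in J\setminus C$. So some extension of $q$ forces it to be uncountable.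
\end{remark}

\section{Fans in $2^{\omega_1}$}\label{sec:fans}

It remains to find frames. By Remark~\ref{rem:omega1}, $\mathcal A$ must split the pairs so that every large set contains pairs of both kinds, and the second half of (F1) asks for uncountable sets that look almost constant from every single point. Trees provide both: we attach to each ordinal a branch of $2^{<\omega_1}$ and decide membership in $\mathcal A$ by the level at which two branches split.

Let $2^{<\omega_1}$ be the set of functions $s\colon\zeta\to2$ with $\zeta<\omega_1$; put $\mathrm{lh}(s)=\zeta$, and let $s^\frown\varepsilon$ be the extension of $s$ by the value $\varepsilon$ at $\zeta$. For distinct $g,g'\in2^{\omega_1}$ let $\Delta(g,g')=\min\{\xi:g(\xi)\ne g'(\xi)\}$. Fix a partition $\omega_1=L_0\cup L_1$ into two uncountable sets. Let $\kappa>\omega_1$ be regular, let $(g_\beta:\beta<\kappa)$ be distinct elements of $2^{\omega_1}$, and put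
\[
\mathcal A=\bigl\{\{\beta,\beta'\}\in[\kappa]^2:\Delta(g_\beta,g_{\beta'})\in L_1\bigr\}.
\]
We need a Luzin-type property, which says that every subfamily of size $\kappa$ is dense above some node:
\begin{quote}
$(L_\kappa)$\quad for every $H\in[\kappa]^\kappa$ there is $s\in2^{<\omega_1}$ such that for every $t\in2^{<\omega_1}$ with $t\supseteq s$ there is $\beta\in H$ with $t\subset g_\beta$.
\end{quote}
For $b\in2^{\omega_1}$ and $L\subseteq\omega_1$, an \emph{$L$-fan around $b$} is a family $(\iota_\xi:\xi\in L)$ of ordinals below $\kappa$ with $\Delta(g_{\iota_\xi},b)=\xi$ for all $\xi\in L$: one branch leaves $b$ at each level in $L$.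

\begin{lemma}\label{lem:fan}
Let $(\iota_\xi:\xi\in L)$ be an $L$-fan around $b$.
\begin{itemize}
\item[(i)] If $\xi<\xi'$ are in $L$, then $\iota_\xi\neq\iota_{\xi'}$ and $\Delta(g_{\iota_\xi},g_{\iota_{\xi'}})=\xi$.
\item[(ii)] If $g\in 2^{\omega_1}$, $g\ne b$ and $\zeta=\Delta(g,b)$, then $\Delta(g,g_{\iota_\xi})=\zeta$ for all $\xi\in L$ with $\xi>\zeta$.
\end{itemize}
Moreover, if $(L_\kappa)$ holds, $H\in[\kappa]^\kappa$, $s$ is as in $(L_\kappa)$ for $H$, $s\subset b\in 2^{\omega_1}$ and $L\subseteq\omega_1\setminus\mathrm{lh}(s)$, then $H$ contains an $L$-fan around $b$.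
\end{lemma}

\begin{proof}
In (ii), $g_{\iota_\xi}$ agrees with $b$ on $\zeta+1$, while $g$ agrees with $b$ below $\zeta$ and differs from it at $\zeta$. Part (i) is (ii) for $g=g_{\iota_\xi}$. For the last claim let $\xi\in L$. Then $t=(b\restriction\xi)^\frown(1-b(\xi))$ extends $s$, and any $\iota_\xi\in H$ with $t\subset g_{\iota_\xi}$ has $\Delta(g_{\iota_\xi},b)=\xi$.
\end{proof}

By (i), a fan with levels in $L_0$ has no pair in $\mathcal A$, and a fan with levels in $L_1$ has all its pairs in $\mathcal A$. The former will carry the cliques and the latter the promises.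

\begin{lemma}\label{lem:J}
Assume $(L_\kappa)$. There is $\mathcal J\subseteq[\kappa]^{\omega_1}$ that satisfies \textup{(F1)--(F3)} for $\mathcal A$.
\end{lemma}

\begin{proof}
Let $\mathcal S$ be the family of all $I\in[\kappa]^{\omega_1}$ such that $[I]^2\cap\mathcal A=\emptyset$ and for every $\beta<\kappa$ one of $I\cap\mathcal A(\beta)$, $I\setminus\mathcal A(\beta)$ is countable.

Every $H\in[\kappa]^\kappa$ contains a member of $\mathcal S$. To see this, take $s$ as in $(L_\kappa)$, any $b\supset s$, and an $L$-fan $I=\{\iota_\xi:\xi\in L\}\subseteq H$ around $b$ with $L=L_0\setminus\mathrm{lh}(s)$. By Lemma~\ref{lem:fan}(i), $|I|=\omega_1$ and $[I]^2\cap\mathcal A=\emptyset$. Let $\beta<\kappa$. If $g_\beta=b$, then $\Delta(g_\beta,g_{\iota_\xi})=\xi\in L_0$ for all $\xi\in L$, so $I\cap\mathcal A(\beta)=\emptyset$. If $g_\beta\ne b$ and $\zeta=\Delta(g_\beta,b)$, then by Lemma~\ref{lem:fan}(ii) the points $\iota_\xi$ with $\xi>\zeta$ are all in $\mathcal A(\beta)$ if $\zeta\in L_1$ and all outside it if $\zeta\in L_0$; only countably many $\xi\le\zeta$ remain.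

By Zorn's lemma let $\mathcal J\subseteq\mathcal S$ be maximal among subfamilies with pairwise countable intersections. Then (F1) and (F2) hold by definition. For (F3), let $H\in[\kappa]^\kappa$ and $I\in\mathcal S$ with $I\subseteq H$. Either $I\in\mathcal J$, or by maximality $I\cap J$ is uncountable for some $J\in\mathcal J$.
\end{proof}

So a $\kappa$-frame requires a family with $(L_\kappa)$ and a function $F$ with (F4).

\section{A frame on $\omega_2$}\label{sec:omega2}

In this section $V\models\mathrm{GCH}$ and $\kappa=\omega_2$; only $2^\omega=\omega_1$, $2^{\omega_1}=\omega_2$ and $2^{\omega_2}=\omega_3$ are used.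

\begin{lemma}\label{lem:luzin}
There are distinct $g_\beta\in2^{\omega_1}$ $(\beta<\omega_2)$ satisfying $(L_{\omega_2})$.
\end{lemma}

\begin{proof}
Call $D\subseteq2^{<\omega_1}$ dense if every $s\in 2^{<\omega_1}$ has an extension in $D$. By CH, $|2^{<\omega_1}|=\omega_1$, so there are at most $2^{\omega_1}=\omega_2$ dense sets; list them as $(D_\xi:\xi<\omega_2)$. Any $\omega_1$ dense sets $(D^\eta:\eta<\omega_1)$ are met by initial segments of a single $g\in2^{\omega_1}$: build an increasing sequence $(t_\eta:\eta<\omega_1)$ in $2^{<\omega_1}$ with $t_{\eta+1}\in D^\eta$, taking unions at limit stages, and let $g\supseteq\bigcup_\eta t_\eta$. By recursion choose $g_\beta$ with an initial segment in $D_\xi$ and one in the dense set $\{t:t\not\subset g_\xi\}$ for each $\xi<\beta$. The second requirement makes the $g_\beta$ distinct.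

Let $H\in[\omega_2]^{\omega_2}$, $H_t=\{\beta\in H:t\subset g_\beta\}$ and $D=\{t:|H_t|\le\omega_1\}$. If $D$ were dense, say $D=D_\xi$, then $H\setminus(\xi+1)\subseteq\bigcup_{t\in D}H_t$, and the right side has size at most $\omega_1$, which is impossible. So some $s$ has no extension in $D$, and then $H_t\neq\emptyset$ for all $t\supseteq s$.
\end{proof}

Let $\mathcal A$ and $\mathcal J$ be as in Section~\ref{sec:fans} for this family. The function $F$ has to catch an arbitrary countable set with countable values. For $\beta<\omega_2$ fix an injection $e_\beta\colon\beta\to\omega_1$. Then $\beta$ is the increasing union of the countable sets $\{x<\beta:e_\beta(x)\le\xi\}$, $\xi<\omega_1$, and each countable subset of $\beta$ is contained in all of them from some $\xi$ on. We let the splitting level choose $\xi$: for $\beta'<\beta$ with $\{\beta',\beta\}\in\mathcal A$ put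
\[
F(\beta',\beta)=\{x<\beta:e_\beta(x)\le\Delta(g_{\beta'},g_\beta)\}.
\]
A fan can be taken with all its levels high, and then all its pairs catch the given set.

\begin{lemma}\label{lem:frame2}
$(\mathcal A,F,\mathcal J)$ is an $\omega_2$-frame.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:J} only (F4) remains. Let $R$, $q_i$, $\beta_i$ $(i<\omega_2)$ and $C$ be given. For all but at most $\omega_1$ many $i$ we have $C\subseteq\beta_i$, and then $\sup e_{\beta_i}[C]<\omega_1$. So there are $\nu<\omega_1$ and $Z\in[\omega_2]^{\omega_2}$ such that $C\subseteq\beta_i$ and $e_{\beta_i}(x)\le\nu$ for all $i\in Z$ and $x\in C$. Let $H=\{\beta_i:i\in Z\}$, let $s$ be as in $(L_{\omega_2})$ for $H$, and let $L=\{\xi\in L_1:\xi\ge\mathrm{lh}(s),\ \xi>\nu\}$. By Lemma~\ref{lem:fan}, $H$ contains an $L$-fan $(\iota_\xi:\xi\in L)$; write $\iota_\xi=\beta_{i(\xi)}$ with $i(\xi)\in Z$. By (B1) there are $\xi<\xi'$ in $L$ with $q_{i(\xi)}\parallel q_{i(\xi')}$. Since $\Delta(g_{\iota_\xi},g_{\iota_{\xi'}})=\xi\in L_1$, we have $\{\iota_\xi,\iota_{\xi'}\}\in\mathcal A$. If $\beta$ is the larger of $\iota_\xi,\iota_{\xi'}$, then $C\subseteq\beta$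 and $e_\beta(x)\le\nu<\xi$ for $x\in C$, so $C\subseteq F(\iota_\xi,\iota_{\xi'})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If ZFC is consistent, so is ZFC $+$ GCH; start from $V\models\mathrm{GCH}$. Let $P$ be the poset of the frame of Lemma~\ref{lem:frame2}. Since $|\mathcal J|\le\omega_2^{\omega_1}=\omega_2$, we have $|P|=\omega_2$. By Lemma~\ref{lem:K}, $P$ is ccc, and by (B5) it forces $2^{\omega_2}\le(\omega_2^{\omega_2})^V=\omega_3$, hence $2^{<\omega_3}=\omega_3$. By (B6) there is in $V[G_P]$ a ccc poset $Q$ that forces MA and $2^{\aleph_0}=\omega_3$. Cardinals are preserved by (B3), and by Corollary~\ref{cor:indestr} the extension by $Q$ contains an $\omega_2$-reasonable $f\colon\omega_2\to\mathcal P(\omega_2)$ with no free set of size $\omega_2$.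
\end{proof}

\section{Frames on many cardinals at once}\label{sec:many}

For $\kappa\ge\omega_3$ both ingredients of Section~\ref{sec:omega2} break down: under GCH the set $2^{\omega_1}$ has fewer than $\kappa$ elements, and ordinals $\beta\geq\omega_2$ do not inject into $\omega_1$. We obtain the functions $g_\beta$ by forcing and $F$ by a diagonal construction in the ground model. In place of a fan all of whose pairs catch $C$, we find a single pair, and we get its compatibility from an elementary submodel.

\subsection*{The intermediate model}
Let $V\models\mathrm{GCH}$ and let $\theta\ge\omega_3$ be regular. Let $S$ be the poset of countable partial functions from $\theta\times\omega_1$ to $2$, ordered by reverse inclusion. The \emph{support} $\mathrm{supp}(\sigma)$ of $\sigma\in S$ is the countable set of $\beta<\theta$ with $(\beta,\xi)\in\mathrm{dom}(\sigma)$ for some $\xi$. Descending $\omega$-sequences in $S$ have lower bounds, so $S$ adds no countable sequences of elements of $V$ and preserves cofinality $\omega_1$. By CH and (B2), among any $\omega_2$ conditions there are $\omega_2$ whose supports form a $\Delta$-system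 with root $\rho$, and two of these agree on $\rho\times\omega_1$, because there are only $\omega_1^\omega=\omega_1$ countable partial functions from $\rho\times\omega_1$ to $2$. So antichains of $S$ have size at most $\omega_1$, and $S$ preserves all cofinalities.

Let $V_0$ be the extension of $V$ by an $S$-generic filter with union $g$, and let $g_\beta=g(\beta,\cdot)$. By density the $g_\beta$ are total and distinct elements of $2^{\omega_1}$. The models $V$ and $V_0$ have the same $2^{<\omega_1}$ and the same countable sets of ordinals, and $V_0\models\mathrm{CH}$. Let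
\[
\mathcal K=\{\kappa<\theta:\kappa=\lambda^+\text{ for some }\lambda\text{ with }\mathrm{cf}(\lambda)>\omega\},
\]
and fix $\kappa=\lambda^+\in\mathcal K$. By GCH, $\lambda^\omega=\lambda$ in $V$, hence also in $V_0$. This equation is the only use of $\mathrm{cf}(\lambda)>\omega$, and it enters each of the three lemmas below.

\subsection*{A function that takes every countable value often}

\begin{lemma}\label{lem:F}
In $V$ there are $F\colon[\kappa]^2\to[\kappa]^{\le\omega}$ and a map $X\mapsto\gamma_X$ from $[\kappa]^\lambda$ to $\kappa$ such that for all $X\in[\kappa]^\lambda$, $\beta\in[\gamma_X,\kappa)$ and $C\in[\beta]^\omega$ we have $X\subseteq\beta$ and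
\[
|\{\beta'\in X:F(\beta',\beta)=C\}|=\lambda .
\]
\end{lemma}

\begin{proof}
We have $|[\kappa]^\lambda|=2^\lambda=\kappa$; list $[\kappa]^\lambda$ as $(X_\xi:\xi<\kappa)$. Fix $\beta$ with $\lambda\le\beta<\kappa$; we define $F(y,\beta)$ for $y<\beta$. Since $|\beta|=\lambda$, there are at most $\lambda\cdot\lambda^\omega\cdot\lambda=\lambda$ triples $(\xi,C,\nu)$ with $\xi<\beta$, $X_\xi\subseteq\beta$, $C\in[\beta]^\omega$ and $\nu<\lambda$. List them as $(\xi_m,C_m,\nu_m)$, $m<\mu$, with $\mu\le\lambda$. Choose $y_m\in X_{\xi_m}\setminus\{y_l:l<m\}$ by recursion, which is possible as $|m|<\lambda=|X_{\xi_m}|$, and set $F(y_m,\beta)=C_m$. All other values of $F$ are $\emptyset$. For $X=X_\xi$ let $\gamma_X=\max(\lambda,\xi+1,\sup X+1)$. If $\beta\ge\gamma_X$ and $C\in[\beta]^\omega$, the $\lambda$ triples $(\xi,C,\nu)$, $\nu<\lambda$, occur in the list for $\beta$ and give $\lambda$ distinct points $y\in X$ with $F(y,\beta)=C$.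
\end{proof}

\subsection*{Good pairs}
In verifying (F4) we shall have a point $\beta^*$ and a set $H\in V_0$ of admissible partners, and we need $\beta'\in H$ with $F(\beta',\beta^*)=C$ whose branch splits from $g_{\beta^*}$ at a level in $L_1$. Lemma~\ref{lem:F} offers a set $Y\in V$ of candidates for the condition on $F$, but $Y$ has size only $\lambda$, so $(L_\kappa)$ says nothing about $Y\cap H$. The following strengthening of $(L_\kappa)$ does.

\begin{definition}\label{def:good}
In $V_0$ let $H\subseteq\kappa$. A pair $(s,X)$ is \emph{good for $H$} if $s\in2^{<\omega_1}$, $X\in V\cap[\kappa]^\kappa$, and for every uncountable $Y\subseteq X$ with $Y\in V$ and every $t\in2^{<\omega_1}$ with $t\supseteq s$ there is $\beta\in Y\cap H$ with $t\subset g_\beta$.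
\end{definition}

\begin{lemma}\label{lem:good}
In $V_0$ every $H\in[\kappa]^\kappa$ has a good pair. Hence $(g_\beta:\beta<\kappa)$ satisfies $(L_\kappa)$ in $V_0$.
\end{lemma}

\begin{proof}
Work in $V$ and let $\sigma_*\Vdash\dot H\in[\kappa]^\kappa$. Choose $\sigma_i\le\sigma_*$ and strictly increasing $\beta_i$ $(i<\kappa)$ with $\sigma_i\Vdash\beta_i\in\dot H$. Extending $\sigma_i$, we may assume that $\sigma_i(\beta_i,\cdot)$ is an element $s_i$ of $2^{<\omega_1}$ of positive length; so $\beta_i\in\mathrm{supp}(\sigma_i)$. Since $\nu^\omega\le\lambda^\omega<\kappa$ for $\nu<\kappa$, (B2) gives $Z\in[\kappa]^\kappa$ such that the supports of the $\sigma_i$, $i\in Z$, form a $\Delta$-system with a countable root $\rho$. There are only $\omega_1<\kappa$ possibilities for $\sigma_i\restriction(\rho\times\omega_1)$ and for $s_i$, so after shrinking $Z$ we have $\sigma_i\restriction(\rho\times\omega_1)=\sigma$, $s_i=s$ and $\beta_i\notin\rho$ for all $i\in Z$. Let $X=\{\beta_i:i\in Z\}$. The support of $\sigma_*$ is contained in all the supports, hence in $\rho$, and so $\sigma\le\sigma_*$.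

We claim that $\sigma$ forces $(s,X)$ to be good for $\dot H$. Let $\tau\le\sigma$, let $Y\subseteq X$ be uncountable, and let $t\supseteq s$. Uncountably many $i\in Z$ have $\beta_i\in Y$, and only countably many of the sets $\mathrm{supp}(\sigma_i)\setminus\rho$ meet $\mathrm{supp}(\tau)$; pick $i\in Z$ with $\beta_i\in Y$ for which this set does not. Then
\[
\tau'=\tau\cup\sigma_i\cup\{((\beta_i,\xi),t(\xi)):\xi<\mathrm{lh}(t)\}
\]
is a function: on $\rho\times\omega_1$ we have $\sigma_i=\sigma\subseteq\tau$; the other rows of $\sigma_i$, among them row $\beta_i$, are not used by $\tau$; and row $\beta_i$ of $\sigma_i$ is $s\subseteq t$. The condition $\tau'\le\tau$ forces $\beta_i\in Y\cap\dot H$ and $t\subset g_{\beta_i}$. This proves the claim. The argument applies below any extension of $\sigma_*$, so the first assertion follows by density. For $(L_\kappa)$ take $Y=X$.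
\end{proof}

\subsection*{The frame}
In $V_0$ let $\mathcal A$ and $\mathcal J$ be as in Section~\ref{sec:fans} for $(g_\beta:\beta<\kappa)$, and let $F$ be as in Lemma~\ref{lem:F}.

\begin{lemma}\label{lem:framek}
In $V_0$, $(\mathcal A,F\restriction\mathcal A,\mathcal J)$ is a $\kappa$-frame.
\end{lemma}

\begin{proof}
Work in $V_0$. By Lemmas~\ref{lem:J} and \ref{lem:good} only (F4) remains. Let $R$ be ccc and let $q_i$, $\beta_i$ $(i<\kappa)$ and $C\in[\kappa]^\omega$ be given. Passing to a subsequence, we assume that $(\beta_i)$ is strictly increasing, so $\beta_i\ge i$.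

\emph{The submodel.} Let $\chi$ be a regular cardinal so large that $H(\chi)$, the set of all sets of hereditary size less than $\chi$, contains $R$, $(q_i)$, $(\beta_i)$, $(g_\beta:\beta<\kappa)$, $C$, $\mathcal P(\kappa)$, $\mathcal P(\kappa)\cap V$ and the map $X\mapsto\gamma_X$. Take an elementary submodel $M$ of $(H(\chi),\in)$ of size $\lambda$ that contains these objects, has $\lambda+1\subseteq M$, and contains every countable subset of itself. Such an $M$ is the union of an elementary chain of length $\omega_1$ of models of size $\lambda$, each containing the $\lambda^\omega=\lambda$ countable subsets of the earlier ones. Every $\alpha\in M\cap\kappa$ is the range of a function in $M$ with domain contained in $\lambda$, so $\alpha\subseteq M$; thus $\delta=M\cap\kappa$ is an ordinal, and $\delta<\kappa$. We use repeatedly: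
\begin{quote}
$(\dagger)$\quad if $a\in M$, $a\subseteq\kappa$ and $|a|<\kappa$, then $a\subseteq\delta$.
\end{quote}
Indeed, $\sup a+1\in M\cap\kappa=\delta$. Put $q^*=q_\delta$ and $\beta^*=\beta_\delta\ge\delta$. We shall find $i<\delta$ such that the pair $i,\delta$ witnesses (F4).

\emph{Step 1: reflecting $q^*$ into $M$.} The set of $i$ with $q_i\parallel q^*$ need not belong to $M$. We replace $q^*$ by a condition of $M$ that serves the same purpose: there is $r\in R\cap M$ such that every $r'\in R\cap M$ with $r'\le r$ is compatible with $q^*$. Suppose not. Then every element of $R\cap M$ has an extension in $D=\{r'\in R\cap M:r'\perp q^*\}$. Let $\mathcal Z$ be maximal among the antichains of $R$ contained in $D$. As $R$ is ccc, $\mathcal Z$ is a countable subset of $M$, so $\mathcal Z\in M$. Every element of $R\cap M$ has an extension in $D$, which by maximality is compatible with a member of $\mathcal Z$. If some element of $R$ were incompatible with all members of $\mathcal Z$, then by elementarity there would be one in $M$; so $\mathcal Z$ is predense in $R$. But $q^*$ is incompatible with every member of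 $\mathcal Z\subseteq D$, a contradiction.

\emph{Step 2: a good pair along $g_{\beta^*}$.} Let $H=\{\beta_i:i<\kappa,\ q_i\parallel r\}\in M$. Since $r\parallel q^*$, we have $\beta^*\in H\setminus\delta$, so $|H|=\kappa$ by $(\dagger)$. Lemma~\ref{lem:good} gives a good pair for $H$, but we need one whose node lies on the branch $g_{\beta^*}$. Let
\[
H^*=\{\beta\in H:\text{no pair }(s,X)\text{ that is good for }H\text{ has }s\subset g_\beta\}.
\]
Goodness is defined from $H$, $(g_\beta)$ and $\mathcal P(\kappa)\cap V$, so $H^*\in M$. Suppose $|H^*|=\kappa$, and let $(s,X)$ be good for $H^*$. It is good for $H\supseteq H^*$, and taking $Y=X$ and $t=s$ we get $\beta\in H^*$ with $s\subset g_\beta$, against the definition of $H^*$. So $|H^*|<\kappa$, and $\beta^*\notin H^*$ by $(\dagger)$. Fix $s\subset g_{\beta^*}$ such that $(s,X)$ is good for $H$ for some $X$. As $s$ is a countable subset of $M$, we have $s\in M$, and by elementarity we may take $X\in M$.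

\emph{Step 3: the partner.} Let $X'$ be the set of the first $\lambda$ elements of $X$. Then $X'\in V\cap M$, so $X'\subseteq\delta$ by $(\dagger)$ and $\gamma_{X'}\in M\cap\kappa$, that is, $\gamma_{X'}<\delta\le\beta^*$. Also $C\in V$, and $C\subseteq\delta\le\beta^*$ by $(\dagger)$. By Lemma~\ref{lem:F} the set $Y=\{\beta'\in X':F(\beta',\beta^*)=C\}$, which belongs to $V$, has size $\lambda\ge\omega_1$. Choose $\eta\in L_1$ with $\eta\ge\mathrm{lh}(s)$, and let $t=(g_{\beta^*}\restriction\eta)^\frown(1-g_{\beta^*}(\eta))$, which extends $s$. By goodness there is $\beta'\in Y\cap H$ with $t\subset g_{\beta'}$. Then $\Delta(g_{\beta'},g_{\beta^*})=\eta\in L_1$, so $\{\beta',\beta^*\}\in\mathcal A$, and $F(\beta',\beta^*)=C$. Since $\beta'\in H$, we have $\beta'=\beta_i$ with $q_i\parallel r$. Since $\beta'\in\delta\subseteq M$ and $i$ is determined by $\beta'$, we have $i\in M$, so $i<\delta$ and $q_i\in M$. By elementarity $q_i$ and $r$ have a common extension $r'\in M$. By Step 1, $r'\parallel q^*$, and therefore $q_i\parallel q_\delta$.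
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:many}]
In $V_0$, for $\kappa\in\mathcal K$ let $P_\kappa$ be the poset of the frame of Lemma~\ref{lem:framek}, and let $P$ be the finite-support product of the $P_\kappa$. By Lemma~\ref{lem:K} and (B7), $P$ has property K; this is where property K, rather than the ccc, is used.

We check the hypothesis of (B6) in the extension by $P$. In $V$, GCH and the regularity of $\theta$ give $\theta^{<\theta}=\theta$, so $|S|=\theta$, and (B5) with $\mu=\omega_1$ shows that $2^\nu\le\theta$ in $V_0$ for all $\nu<\theta$. In $V_0$ every function from some $\nu<\theta$ to $\theta$ is bounded, so $\theta^\nu\le\sum_{\alpha<\theta}|\alpha|^\nu\le\theta$. Next, $|P_\kappa|\le2^\kappa\le\theta$ and $|\mathcal K|\le\theta$, so $|P|\le\theta$. By (B5) with $\mu=\omega$, $P$ forces $2^\nu\le\theta$ for all $\nu<\theta$, and hence $2^{<\theta}=\theta$. By (B6) there is a $P$-name $\dot Q$ for a ccc poset that forces MA and $2^{\aleph_0}=\theta$.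

Let $R=P*\dot Q$, which is ccc by (B4). For $\kappa\in\mathcal K$ the map $\pi_\kappa(p,\dot c)=p(\kappa)$ is a projection from $R$ to $P_\kappa$: it preserves $\le$, and if $p'\le p(\kappa)$, then replacing the $\kappa$-th coordinate of $p$ by $p'$ gives $\bar p\le p$ with $(\bar p,\dot c)\le(p,\dot c)$ and $\pi_\kappa(\bar p,\dot c)=p'$. By Theorem~\ref{thm:pres}, the extension of $V_0$ by $R$ contains, for every $\kappa\in\mathcal K$, a $\kappa$-reasonable function on $\kappa$ with no free set of size $\kappa$. Both $S$ and $R$ preserve cofinalities, so $\mathcal K$ has the same definition in all these models. Finally, if $\theta=\aleph_n$ with $3\le n<\omega$, then $\mathcal K=\{\aleph_2,\dots,\aleph_{n-1}\}$, which is the set of all regular $\kappa$ with $\aleph_1<\kappa<2^{\aleph_0}$ in the final model.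
\end{proof}

The last paragraph of the proof uses only that $P$ forces $\dot Q$ to be ccc. So, as in Corollary~\ref{cor:indestr}, these counterexamples survive every ccc forcing over the extension of $V_0$ by $P$.

\begin{thebibliography}{9}

\bibitem{Garti}
Shimon Garti, \emph{Dense free sets}, arXiv:1509.05132 (2015).

\bibitem{Kunen}
Kunen, \emph{Set Theory}, 1980.

\end{thebibliography}
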